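# Fixed points of the partially bicyclic semigroup on norm-separable weak$^*$ compact convex sets

## The guess "no", tested on the Cantor set, on an interval and on a sequence

Take three self-maps $T_a,T_b,T_c$ of a convex set $K$ that do not increase distances, with $T_aT_b=T_aT_c=\mathrm{id}$. So $T_b$ and $T_c$ are two ways of going forward, and the single map $T_a$ undoes both. Must there be one point that all three maps fix?

The first guess is no. The maps $T_b$ and $T_c$ may have disjoint ranges, and then a point in both ranges does not even exist. Before testing the guess, let us fix the terms. The question, with its definitions, comes from A. T.-M. Lau and Yong Zhang, "Fixed point properties for semigroups of nonlinear mappings and amenability", arXiv:1207.4531 (2012).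

A *semitopological semigroup* is a semigroup with a topology for which multiplication is continuous in each variable separately. Every discrete semigroup is one. A less trivial example is the one-point compactification $\mathbb R\cup\{\infty\}$ with addition and $x+\infty=\infty+x=\infty+\infty=\infty$: each translation is continuous, but addition is not jointly continuous, since $n+(-n)=0$ while $n\to\infty$ and $-n\to\infty$. Semigroups here are nonempty.

A *representation* of $S$ on a set $K$ is a family $\{T_s:s\in S\}$ of self-maps of $K$ with $T_{st}=T_sT_t$ for all $s,t\in S$. Note that if $S$ has an identity $e$, nothing forces $T_e=\mathrm{id}$; we only know $T_eT_e=T_e$. A map $T$ is *norm-nonexpansive* if $\|Tx-Ty\|\le\|x-y\|$.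

**Definition (property $(F_{*s})$).** A semitopological semigroup $S$ has $(F_{*s})$ if the following holds. Let $E$ be a Banach space and $K\subset E^*$ a nonempty, weak$^*$ compact, convex, norm-separable set. Let $\{T_s:s\in S\}$ be a representation of $S$ on $K$ by norm-nonexpansive maps such that $(s,x)\mapsto T_sx$, $S\times K\to K$, is separately continuous when $K$ carries the weak$^*$ topology. Then some $x\in K$ satisfies $T_sx=x$ for all $s\in S$.

**Definition (the semigroup).** The partially bicyclic semigroup is $S_2=\langle e,a,b,c:\ ab=ac=e\rangle$, the monoid with identity $e$ generated by $a,b,c$ subject to $ab=ac=e$, with the discrete topology.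

For example, $a\,bc=(ab)c=c$ and $aa\,cb=a(ac)b=ab=e$, whereas nothing shortens $ba$. Since the topology is discrete, continuity in $s$ is automatic, and separate continuity just says that each $T_s$ is weak$^*$ continuous.

We write w* for weak$^*$. Words such as "compact", "closed", "open" without qualification refer to the w* topology. A set $X$ is *invariant* if $T_sX\subset X$ for the relevant $s$. Banach spaces are taken real: if $E$ is complex, $f\mapsto\operatorname{Re}f$ identifies $E^*$ with the dual of the underlying real space, isometrically and w*-homeomorphically, so nothing is lost; and the examples and constructions below, given over $\mathbb R$, can be read verbatim inside the complexified spaces.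

**Example 1 (the Cantor set).** Let $Z=\{0,1\}^{\mathbb N}$ and let $K\subset C(Z)^*$ be the set of probability measures on $Z$. It is w*-compact and convex. Let $T_e=\mathrm{id}$, let $T_a$ be the push-forward by the shift $z_1z_2z_3\cdots\mapsto z_2z_3\cdots$, and let $T_b$, $T_c$ be the push-forwards by $z\mapsto 0z$ and $z\mapsto 1z$. Shifting after prefixing a digit does nothing, so $T_aT_b=T_aT_c=\mathrm{id}$ and we have a representation of $S_2$. Push-forward by a continuous $\sigma$ is affine, does not increase the total variation norm, and is w*-continuous because $\int h\,d(\sigma_*\mu)=\int h\circ\sigma\,d\mu$ for $h\in C(Z)$.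

If $T_b\mu=\mu$, then $\mu=T_b^n\mu$ is carried by the cylinder $[0^n]$ of sequences starting with $n$ zeros, for every $n$; hence $\mu=\delta_{000\cdots}$. In the same way the only fixed point of $T_c$ is $\delta_{111\cdots}$. There is no common fixed point.

So far the guess looks right. But this $K$ is not norm-separable: the uncountably many measures $\delta_z$ have mutual distance $2$. Example 1 only shows that *norm-separability cannot be dropped, even for $S_2$ and affine maps*.

The example has a by-product. A discrete semigroup $S$ is *left reversible* if $sS\cap tS\ne\emptyset$ for all $s,t\in S$. Every commutative semigroup is, since $st=ts$ lies in both sets. But $S_2$ is not: for any $s,t\in S_2$ the measure $T_{bs}\mu=T_bT_s\mu$ is carried by $[0]$ and $T_{ct}\mu$ by $[1]$, so $bs\ne ct$. Hence $bS_2\cap cS_2=\emptyset$.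

**An interval.** Now let $K\subset\mathbb R$ be a compact interval. The set $X=T_eK$ is a compact interval $[p,q]$ on which $T_e$ is the identity, and every $T_s$ maps $X$ into $X$ since $T_s=T_eT_s$. For $x,y\in X$ we have $|x-y|=|T_aT_bx-T_aT_by|\le|T_bx-T_by|\le|x-y|$, so $T_b$ is isometric on $X$. It sends $p,q$ to two points of $[p,q]$ at distance $q-p$, that is, to the endpoints; so $T_b$ is the identity or the reflection of $[p,q]$. Either way it fixes the midpoint $x_0$, and so does $T_c$. Finally $T_ax_0=T_aT_bx_0=x_0$. Here the guess is wrong.

**A sequence.** To see disjoint ranges inside a norm-separable set, let $Y=\mathbb N\cup\{\infty\}$ be the one-point compactification of $\mathbb N=\{1,2,\dots\}$, and let $K$ be the probability measures on $Y$, inside $C(Y)^*=\ell^1(Y)$, which is norm-separable because $Y$ is countable. Put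
$$\beta(n)=2n,\qquad \gamma(n)=2n-1,\qquad \alpha(n)=\lceil n/2\rceil,\qquad \alpha(\infty)=\beta(\infty)=\gamma(\infty)=\infty .$$
These maps are finite-to-one on $\mathbb N$, hence continuous, and $\alpha\beta=\alpha\gamma=\mathrm{id}$. Let $T_e=\mathrm{id}$ and let $T_a,T_b,T_c$ be the push-forwards. On the points $\delta_n$, $n\in\mathbb N$, the maps $T_b$ and $T_c$ have disjoint ranges. Yet $\delta_\infty$ is a common fixed point. It is the only one: $T_b\mu=\mu$ gives $\mu(\{n\})=\mu(\{2n\})=\mu(\{4n\})=\cdots$, which forces $\mu(\{n\})=0$ for all $n\in\mathbb N$.

So the guess fails in both separable tests. It fails in general.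

**Theorem 1.** $S_2$ has $(F_{*s})$.

The plan is to prove this first, then to extend the argument to a wide class of monoids (Theorem 2), to characterize $(F_{*s})$ for every semitopological semigroup (Theorem 3), and to compare the characterization with weakly almost periodic functions.

## Minimal sets, and why $T_bF=F$ is not free

We use these facts about a dual space. W*-compact sets are norm bounded. Closed norm balls are w*-closed. The norm is w*-lower semicontinuous. We also use a consequence of Zorn's lemma: if maps act on a nonempty w*-compact set, there is a minimal nonempty closed invariant subset. Indeed, order such subsets by inclusion; the intersection of a chain is nonempty by compactness, and it is closed and invariant. If the given set is convex, the same holds with "closed convex invariant", since intersections of convex sets are convex.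

A sensible plan is this. Choose $K_1\subset K$ minimal among nonempty closed convex $S$-invariant sets. Inside $K_1$ choose $F$ minimal among nonempty closed $S$-invariant sets, convexity dropped. Show $T_sF=F$ for all $s$; show that $F$ is norm compact; then use convex geometry to shrink $F$ to a point.

When $S$ is commutative, $T_sF=F$ is immediate. The set $T_bF$ is closed, and $T_sT_bF=T_bT_sF\subset T_bF$, so $T_bF$ is invariant, and minimality gives $T_bF=F$. For $S_2$ this is the line that breaks: $T_cT_bF$ lies in $T_cF$, and nothing relates $T_cF$ to $T_bF$. The failure is real. In Example 1 let $F=\{\delta_z:z\in Z\}$. It is $S_2$-invariant and closed, and prefixing finite words to any $z$ already gives a dense subset of $Z$, so $F$ is minimal. But $T_bF=\{\delta_{0z}\}$ is only half of $F$, and $T_cF$ is the other half. Minimality alone never gives $T_bF=F$.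

The way out is to reverse the order. The relation $ab=e$ makes $T_b$ an isometry, and an isometric self-map of a norm compact set is automatically onto. So we should prove norm compactness *first*, from separability, and get $T_bF=F$ from it. For that we should take $F$ minimal under $b$ and $c$ only, because $T_a$ need not be isometric: in the sequence example $T_a\delta_{2n}=T_a\delta_{2n-1}$, although $\|\delta_{2n}-\delta_{2n-1}\|=2$.

We begin with the convex geometry at the end of the plan.

## A norm compact set with $T_sM=M$ inside a minimal convex set

**Lemma 1.** Let $K_1\subset E^*$ be nonempty, w*-compact and convex. Let $S$ act on $K_1$ by w*-continuous norm-nonexpansive maps, and suppose $K_1$ has no proper nonempty w*-closed convex invariant subset. If $M\subset K_1$ is nonempty, norm compact and $T_sM=M$ for all $s\in S$, then $M$ is a single common fixed point.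

*Proof.* Let $d=\operatorname{diam}M$ and suppose, for contradiction, that $d>0$.

**Step 1. Find a point $u\in K_1$ that is closer than $d$ to all of $M$.** Consider finite nonempty families $x_1,\dots,x_n\in M$ with $\|x_i-x_j\|=d$ for $i\ne j$; one-point families are allowed. Cover $M$ by finitely many closed balls of radius $d/3$. Each contains at most one member of such a family, since two points of one ball are at distance at most $2d/3$. So $n$ is bounded over all families, and we may choose one with $n$ as large as possible. Put
$$u=\frac1n\sum_{i=1}^n x_i\in K_1,\qquad r=\max_{f\in M}\|u-f\|.$$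
The maximum exists because $M$ is norm compact, and $r\le\max_{f\in M}\frac1n\sum_i\|x_i-f\|\le d$.

If $r=d$, choose $f_0\in M$ with $\|u-f_0\|=d$. Then $d\le\frac1n\sum_i\|x_i-f_0\|\le d$, and each term is at most $d$, so $\|x_i-f_0\|=d$ for all $i$. Thus $x_1,\dots,x_n,f_0$ is a larger family of the same kind, a contradiction. Hence $r<d$.

**Step 2. Turn $u$ into a closed convex invariant set.** Let
$$K_2=\{x\in K_1:\ \|x-f\|\le r\ \text{ for all } f\in M\}.$$
It is an intersection of $K_1$ with closed norm balls, so it is w*-closed and convex, and it contains $u$. To see that it is invariant, let $x\in K_2$, $s\in S$, $f\in M$. Since $T_sM=M$, write $f=T_sg$ with $g\in M$. Then $\|T_sx-f\|=\|T_sx-T_sg\|\le\|x-g\|\le r$. So $T_sx\in K_2$.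

**Step 3. Use minimality.** By hypothesis $K_2=K_1\supset M$. So any two points of $M$ are at distance at most $r$, and $d\le r<d$, a contradiction. Hence $M=\{x\}$, and $T_sM=M$ says $T_sx=x$ for all $s$. $\square$

The invariance step is where $M\subset T_sM$ is needed; $T_sM\subset M$ would not have been enough.

## Small open pieces from separability, and the proof of Theorem 1

The next lemma is the only place where Theorem 1 uses norm-separability.

**Lemma 2.** Let $F\subset E^*$ be nonempty, w*-compact and norm-separable. For each $\varepsilon>0$ there is a nonempty relatively w*-open $U\subset F$ of norm diameter at most $\varepsilon$.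

*Proof.* Let $(x_j)$ be a sequence norm dense in $F$. The sets $\{y\in F:\|y-x_j\|\le\varepsilon/2\}$ are w*-closed, there are countably many of them, and they cover $F$. By the Baire category theorem in the compact Hausdorff space $(F,w^*)$, one of them has nonempty interior $U$. Its norm diameter is at most $\varepsilon$. $\square$

On the sequence $F=\{\delta_y:y\in Y\}$ one may take $U=\{\delta_1\}$. On the Cantor set $\{\delta_z:z\in Z\}$ there is no such $U$ for $\varepsilon<2$, since nonempty open sets there have more than one point.

*Proof of Theorem 1.* Let $S=S_2$ act on $K$ as in the definition. Choose $K_1\subset K$ minimal among nonempty w*-closed convex $S$-invariant sets.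

**Step 1. Arrange that $e$ acts as the identity.** Put $X=T_eK_1\subset K_1$. It is nonempty, and w*-compact because $T_e$ is w*-continuous. Since $T_s=T_eT_s$, we have $T_sX\subset T_sK_1=T_eT_sK_1\subset T_eK_1=X$, so $X$ is invariant. Since $T_eT_e=T_e$, the map $T_e$ is the identity on $X$. Hence
$$T_aT_b=T_aT_c=\mathrm{id}\quad\text{on }X. \tag{1}$$
The set $X$ need not be convex; Lemma 1 will be applied in $K_1$, not in $X$.

**Step 2. Show that $b$ and $c$ act isometrically on $X$.** For $x,y\in X$, (1) gives
$$\|x-y\|=\|T_aT_bx-T_aT_by\|\le\|T_bx-T_by\|\le\|x-y\|,$$
so $T_b$ is isometric on $X$; the same holds for $T_c$. Let $W$ be the submonoid of $S_2$ generated by $b,c$. Every $T_w$, $w\in W$, is a composition of isometric maps of $X$ into itself (with $T_e=\mathrm{id}$), so it is isometric on $X$.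

**Step 3. Choose a set on which the orbits of $W$ are dense.** Let $F\subset X$ be minimal among nonempty w*-closed sets with $T_bF\subset F$ and $T_cF\subset F$. For $x\in F$ consider the orbit $\{T_wx:w\in W\}\subset F$. It contains $x=T_ex$, and $T_b,T_c$ map it into itself; by w*-continuity they map its w*-closure into itself. So this closure is a nonempty closed subset of $F$ invariant under $T_b$ and $T_c$, and by minimality it equals $F$.

**Step 4. Show that $F$ is norm compact.** Let $\varepsilon>0$ and take $U\subset F$ from Lemma 2. By Step 3, for each $x\in F$ there is $w\in W$ with $T_wx\in U$. So the sets $F\cap T_w^{-1}U$, $w\in W$, cover $F$. They are relatively open in $F$, because $T_w:F\to F$ is w*-continuous. By compactness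
$$F=\bigcup_{i=1}^n\bigl(F\cap T_{w_i}^{-1}U\bigr)\quad\text{for some }w_1,\dots,w_n\in W.$$
If $x,y\in F\cap T_{w_i}^{-1}U$, then $\|x-y\|=\|T_{w_i}x-T_{w_i}y\|\le\operatorname{diam}U\le\varepsilon$, because $T_{w_i}$ is isometric. So $F$ is a finite union of sets of norm diameter at most $\varepsilon$. As $\varepsilon$ was arbitrary, $F$ is norm totally bounded. It is w*-closed, hence norm closed in $E^*$, hence complete. So $F$ is norm compact.

**Step 5. Show that all of $S_2$ acts surjectively on $F$.** First, an isometric self-map $T$ of a compact metric space $F$ is onto. Suppose $y\notin TF$. Since $TF$ is compact, $\delta=\operatorname{dist}(y,TF)>0$. For $m>n\ge0$ the distance between $T^my$ and $T^ny$ equals the distance between $T^{m-n}y$ and $y$, because $T^n$ is isometric; and this is at least $\delta$, because $T^{m-n}y\in TF$. So $(T^ny)$ has no Cauchy subsequence, which contradicts compactness.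

Hence $T_bF=F=T_cF$. By (1), $T_aF=T_aT_bF=F$. Also $T_eF=F$. Every element of $S_2$ is a product of $e,a,b,c$, so $T_sF=F$ for all $s\in S_2$. Note that $F$ was not chosen to be invariant under $T_a$; this comes out only now.

**Step 6. Shrink $F$ to a point.** Apply Lemma 1 to $K_1$ and $M=F$: the set $F$ consists of one common fixed point. $\blacksquare$

Since $S_2$ is not left reversible, left reversibility is not necessary for $(F_{*s})$.

## Monoids generated by one-sided inverses

The proof used little about $S_2$: the elements $b,c$ have left inverses, $a$ is a left inverse, and these elements generate. In a monoid $S$ with identity $e$ put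
$$L=\{t:\ \exists s,\ st=e\},\qquad R=\{s:\ \exists t,\ st=e\}.$$
In $S_2$ we have $b,c\in L$ and $a\in R$.

**Theorem 2.** Let $S$ be a semitopological semigroup with identity $e$, and let $L$, $R$ be as above. If the subsemigroup $D$ generated by $L\cup R$ is dense in $S$, then $S$ has $(F_{*s})$.

This covers $S_2$, all groups (there $L=S$), the bicyclic monoid $\langle e,a,b:ab=e\rangle$, and $\langle e,a,b_i\ (i\in I):ab_i=e\ (i\in I)\rangle$ for any nonempty index set $I$, since then $a\in R$ and every $b_i\in L$, so $D=S$. For $I=\emptyset$ the hypothesis fails: in the free monoid on $a$ we have $L=R=\{e\}$.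

*Proof.* Let $S$ act on $K$ as in the definition of $(F_{*s})$.

**Step 1. Reduce to a set where $e$ acts as the identity, working with $D$ instead of $S$.** Note $e\in D$, as $ee=e$. Let $K_1\subset K$ be minimal among nonempty w*-closed convex $D$-invariant sets and put $X=T_eK_1$. It is nonempty, w*-compact and contained in $K_1$. For $s\in D$ we have $T_sX\subset T_sK_1=T_eT_sK_1\subset X$, so $X$ is $D$-invariant; and $T_e=\mathrm{id}$ on $X$.

**Step 2. Check that $L$ is a monoid acting isometrically on $X$.** If $st=e$ and $s't'=e$, then $(s's)(tt')=s'(st)t'=s't'=e$, so $tt'\in L$. Also $e\in L$. If $t\in L$ and $st=e$, then $s\in R\subset D$ and $T_sT_t=T_e=\mathrm{id}$ on $X$. For $x,y\in X$ this gives $\|x-y\|=\|T_sT_tx-T_sT_ty\|\le\|T_tx-T_ty\|\le\|x-y\|$. So $T_t$ is isometric on $X$.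

**Step 3. Find a norm compact $F$ with $T_tF=F$ for $t\in L$.** Let $F\subset X$ be minimal among nonempty w*-closed $L$-invariant sets. For $x\in F$, the orbit $\{T_tx:t\in L\}$ contains $x$ and is $L$-invariant because $L$ is a semigroup; its w*-closure is therefore closed and $L$-invariant, and equals $F$. Given $\varepsilon>0$, take $U$ from Lemma 2. The relatively open sets $F\cap T_t^{-1}U$, $t\in L$, cover $F$; finitely many suffice; each has norm diameter at most $\varepsilon$, since $T_t$ is isometric. So $F$ is totally bounded and norm closed, hence norm compact. Each $T_t$, $t\in L$, is an isometric self-map of the compact metric space $F$, hence onto, by Step 5 of the previous proof.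

**Step 4. Pass to $R$ and to $D$.** If $s\in R$ and $st=e$, then $t\in L$ and $T_sF=T_sT_tF=F$. Taking products, $T_sF=F$ for all $s\in D$.

**Step 5. Get a fixed point of $D$, then of $S$.** Lemma 1, applied to the semigroup $D$ acting on $K_1$ and to $M=F$, gives $x$ with $T_sx=x$ for all $s\in D$. The set $\{s\in S:T_sx=x\}$ is closed, because $s\mapsto T_sx$ is continuous into the Hausdorff space $(K,w^*)$. It contains the dense set $D$, so it is $S$. $\blacksquare$

## The algebra $\mathcal A(S)$

For which semigroups does $(F_{*s})$ hold? The answer is in terms of means. Let $C_b(S)$ be the bounded continuous real functions on $S$, with the uniform norm, and put $\ell_uf(s)=f(us)$. On a linear subspace of $C_b(S)$ that contains the constants, a *mean* is a linear functional $m$ with $\inf f\le m(f)\le\sup f$ for all $f$. If the subspace is invariant under all $\ell_u$, a mean $m$ is *left invariant* if $m(\ell_uf)=m(f)$ for all $u$ and $f$. For instance, point evaluations $\delta_t:f\mapsto f(t)$ and their convex combinations are means. By Banach–Alaoglu the set of all means is w*-compact.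

Let $S$ be any semitopological semigroup and $S^1=S\cup\{1\}$, with a formal identity $1$ adjoined (even if $S$ already has an identity). For $f\in C_b(S)$ and $t\in S$ define $f_t\in\ell^\infty(S^1)$ by $f_t(s)=f(st)$, so $f_t(1)=f(t)$. Let $O_f$ be the closure of $\{f_t:t\in S\}$ for pointwise convergence. It is a closed subset of $[-\|f\|,\|f\|]^{S^1}$, so it is pointwise compact.

**Definition (the algebra).** $\mathcal A(S)$ is the set of $f\in C_b(S)$ such that $O_f$ is norm-separable in $\ell^\infty(S^1)$ and every $g\in O_f$ is continuous on $S$.

Take $S=(\mathbb N,+)$, discrete, with $1\in S^1$ written as $0$, so that $f_t$ is the sequence $f(t),f(t+1),\dots$. If $f(n)\to0$, then $f_t\to0$ in norm, so $O_f=\{f_t\}\cup\{0\}$ is countable and $f\in\mathcal A(\mathbb N)$. If instead $f$ is a $0$-$1$ sequence in which every finite $0$-$1$ word occurs, then every $0$-$1$ sequence is a pointwise limit of translates $f_t$, so $O_f$ consists of all $0$-$1$ sequences. These are uncountably many points at mutual distance $1$, and $f\notin\mathcal A(\mathbb N)$.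

**Lemma 3.** $\mathcal A(S)$ is a uniformly closed subalgebra of $C_b(S)$ containing the constants, and it is invariant under all $\ell_u$.

*Proof.* For a constant $f$, the set $O_f$ is one constant function. We repeatedly use that a subset of a norm-separable set is norm-separable.

**Step 1. Products and sums.** Let $f,g\in\mathcal A(S)$. Then $(fg)_t=f_tg_t\in O_f\cdot O_g$. The set $O_fO_g$ is the image of $O_f\times O_g$ under multiplication, which is pointwise continuous, and norm continuous on bounded sets. So $O_fO_g$ is pointwise compact and norm-separable, and its members are continuous on $S$. Being pointwise closed, it contains $O_{fg}$. Hence $fg\in\mathcal A(S)$. For sums use $O_f+O_g$ in the same way, and for scalar multiples use $\lambda O_f$.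

**Step 2. Left translations.** Let $f\in\mathcal A(S)$ and $u\in S$. For $s\in S^1$ we have $(\ell_uf)_t(s)=f_t(us)$, where $u1=u$; at $s=1$ both sides are $f(ut)$. Let $P_ug(s)=g(us)$ on $\ell^\infty(S^1)$. It is pointwise continuous and norm-nonexpansive, and if $g$ is continuous on $S$, so is $P_ug$, because $s\mapsto us$ is continuous. So $P_u(O_f)$ is pointwise compact and norm-separable with members continuous on $S$, and it contains all $(\ell_uf)_t$, hence $O_{\ell_uf}$. Thus $\ell_uf\in\mathcal A(S)$.

**Step 3. Uniform limits.** Let $f_n\in\mathcal A(S)$ and $f_n\to f$ uniformly; then $f\in C_b(S)$. Let $g=\lim_\alpha f_{t_\alpha}\in O_f$. The product $\prod_nO_{f_n}$ is compact, so after passing to a subnet $(f_n)_{t_\alpha}\to g_n\in O_{f_n}$ for all $n$ simultaneously. Since $\|f_{t_\alpha}-(f_n)_{t_\alpha}\|\le\|f-f_n\|$, the pointwise limits satisfy $\|g-g_n\|\le\|f-f_n\|$. So $g$ is a uniform limit of the $g_n$ and is continuous on $S$; and $g$ lies in the norm closure of $\bigcup_nO_{f_n}$, which is norm-separable and does not depend on $g$. Hence $f\in\mathcal A(S)$. $\square$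

To build convex sets $K$ from such orbit closures without losing separability we need one more lemma.

**Lemma 4.** If $O\subset E^*$ is nonempty, w*-compact and norm-separable, then its w*-closed convex hull equals its norm-closed convex hull.

*Proof.* A w*-closed set is norm closed, so the norm-closed hull is contained in the w*-closed one. Conversely let $z$ be in the w*-closed convex hull.

**Step 1. Represent $z$ by a measure.** Let $P(O)$ be the Radon probability measures on $(O,w^*)$, a w*-compact convex subset of $C(O)^*$. For $\mu\in P(O)$ let $\beta(\mu)\in E^*$ be the functional $\varphi\mapsto\int_O\varphi\,d\mu$, $\varphi\in E$; it is bounded because $O$ is norm bounded. The map $\beta$ is affine and w*-w*-continuous, so $\beta(P(O))$ is w*-compact and convex. It contains $O$, since $\beta(\delta_y)=y$. So it contains the w*-closed convex hull, and $z=\beta(\mu)$ for some $\mu$.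

**Step 2. Approximate $z$ in norm.** Let $\varepsilon>0$. By separability, countably many closed norm balls $B(x_j,\varepsilon)$ with $x_j\in O$ cover $O$. Their traces on $O$ are w*-closed, so subtracting from each the earlier ones we get w*-Borel sets $O_j\subset B(x_j,\varepsilon)$ that partition $O$. Put $z'=\sum_j\mu(O_j)x_j$; the series converges in norm, since $O$ is bounded and $\sum_j\mu(O_j)=1$. It lies in the norm-closed convex hull: the partial sums divided by $\sum_{j\le N}\mu(O_j)\to1$ are convex combinations. For $\varphi\in E$,
$$|\varphi(z)-\varphi(z')|\le\sum_j\int_{O_j}|\varphi(y)-\varphi(x_j)|\,d\mu(y)\le\varepsilon\|\varphi\|.$$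
So $\|z-z'\|\le\varepsilon$. As $\varepsilon$ is arbitrary, $z$ is in the norm-closed convex hull. $\square$

In particular the w*-closed convex hull of $O$ is norm-separable: convex combinations with rational coefficients of a countable norm dense subset of $O$ are norm dense in it.

## Five equivalent forms of $(F_{*s})$

**Theorem 3.** For a semitopological semigroup $S$ the following are equivalent.

1. $S$ has $(F_{*s})$.
2. The conclusion of $(F_{*s})$ holds whenever all $T_s$ are affine.
3. $\mathcal A(S)$ has a left invariant mean.
4. Every separately w*-continuous norm-nonexpansive action of $S$ on a nonempty w*-compact norm-separable (not necessarily convex) subset of a dual Banach space has an invariant w*-Radon probability measure.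
5. For every action as in (4) on a set $F_0$, there is a nonempty norm compact $M\subset F_0$ on which every $T_s$ is a surjective isometry $M\to M$.

Here "action" means representation, and $\mu$ is invariant if $\mu(T_s^{-1}B)=\mu(B)$ for all w*-Borel $B$ and $s\in S$. We prove the implications in a circle. That (1) implies (2) is trivial.

### From affine fixed points to a mean on $\mathcal A(S)$

*Proof of (2)⇒(3).* For $f\in\mathcal A(S)$ let $\mathcal M_f$ be the set of means $m$ on $\mathcal A(S)$ with $m(\ell_uf)=m(f)$ for all $u\in S$.

**Step 1. Reduce to finitely many functions.** A left invariant mean is a point of $\bigcap_f\mathcal M_f$. Each $\mathcal M_f$ is w*-closed in the w*-compact set of all means, so it suffices to show $\mathcal M_{f_1}\cap\dots\cap\mathcal M_{f_n}\ne\emptyset$ for all $f_1,\dots,f_n\in\mathcal A(S)$.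

**Step 2. Build the convex set.** In $\ell^\infty(S^1\times\{1,\dots,n\})=\ell^1(S^1\times\{1,\dots,n\})^*$ put $F_t(s,i)=f_i(st)$, so $F_t(1,i)=f_i(t)$. Let $O$ be the w*-closure of $\{F_t:t\in S\}$ and $K$ the w*-closed convex hull of $O$. Both are bounded, hence w*-compact. On bounded sets the w*-topology is that of pointwise convergence: the pointwise topology is Hausdorff and weaker, so the two agree on w*-compact balls. Therefore $O\subset\prod_iO_{f_i}$. As a subset of a finite product of norm-separable sets, $O$ is norm-separable; and its members are continuous on $S$ in each component. By Lemma 4, $K$ is the norm-closed convex hull of $O$. So $K$ is norm-separable, and its members, being uniform limits of convex combinations of members of $O$, are continuous on $S$ in each component.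

**Step 3. Let $S$ act on $K$.** For $u\in S$ define $(T_uG)(s,i)=G(su,i)$. We check the hypotheses of (2).

- $T_uT_vG(s,i)=(T_vG)(su,i)=G(suv,i)$, so $T_uT_v=T_{uv}$.
- $T_u$ is linear and norm-nonexpansive, and it is w*-continuous, being the adjoint of the contraction of $\ell^1$ given by $\delta_{(s,i)}\mapsto\delta_{(su,i)}$.
- $T_uF_t(s,i)=f_i(sut)=F_{ut}(s,i)$, so $T_u$ maps $\{F_t\}$ into itself; by linearity and w*-continuity, $T_uK\subset K$.
- Let $G\in K$. For $s\in S^1$ the function $u\mapsto G(su,i)$ is continuous, since $G(\cdot,i)$ is continuous on $S$ and $u\mapsto su$ is continuous. So $u\mapsto T_uG$ is continuous into $K$ with the pointwise topology, which is the w*-topology.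

**Step 4. Read a mean off a fixed point.** By (2) some $G\in K$ is fixed. Evaluating at $1$,
$$G(u,i)=(T_uG)(1,i)=G(1,i)\qquad(u\in S,\ 1\le i\le n). \tag{2}$$
Choose a net of convex combinations $\sum_j\lambda_j^\alpha F_{t_j^\alpha}\to G$ pointwise, and let $m$ be a w*-cluster point of the means $\sum_j\lambda_j^\alpha\delta_{t_j^\alpha}$ on $\mathcal A(S)$. These means take at $f_i$ the value $\sum_j\lambda_j^\alpha F_{t_j^\alpha}(1,i)$, and at $\ell_uf_i$ the value $\sum_j\lambda_j^\alpha f_i(ut_j^\alpha)=\sum_j\lambda_j^\alpha F_{t_j^\alpha}(u,i)$. So $m(f_i)=G(1,i)$ and $m(\ell_uf_i)=G(u,i)$, which agree by (2). Hence $m\in\bigcap_i\mathcal M_{f_i}$. $\square$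

The point $1\in S^1$ was adjoined for the sake of (2): evaluating there recovers $f_i$ itself.

### From a mean to an invariant measure

*Proof of (3)⇒(4).* Let $S$ act on $F\subset E^*$ as in (4). Fix $x\in F$, and for $h\in C(F,w^*)$ put $f_h(s)=h(T_sx)$. Then $f_h\in C_b(S)$, since $s\mapsto T_sx$ is w*-continuous.

**Step 1. Show $f_h\in\mathcal A(S)$ when $h=\varphi|_F$ with $\varphi\in E$.** With $T_1=\mathrm{id}$ put $\Phi(y)(s)=\varphi(T_sy)$ for $y\in F$, $s\in S^1$. Each $T_s$ is w*-continuous, so $\Phi:F\to\ell^\infty(S^1)$ is continuous from w* to pointwise. Each $T_s$ is nonexpansive, so $|\varphi(T_sy)-\varphi(T_sy')|\le\|\varphi\|\,\|y-y'\|$, and $\Phi$ is norm-Lipschitz. Hence $\Phi(F)$ is pointwise compact and norm-separable. Its members $s\mapsto\varphi(T_sy)$ are continuous on $S$. Finally $(f_h)_t(s)=\varphi(T_sT_tx)=\Phi(T_tx)(s)$ for $s\in S^1$, so $O_{f_h}\subset\Phi(F)$, and $f_h\in\mathcal A(S)$.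

**Step 2. Extend to all $h\in C(F)$.** The map $h\mapsto f_h$ is a contractive algebra homomorphism that preserves constants. By Lemma 3, $\{h\in C(F):f_h\in\mathcal A(S)\}$ is a closed subalgebra containing the constants. By Step 1 it contains all $\varphi|_F$, which separate the points of $F$. By Stone–Weierstrass it is $C(F)$.

**Step 3. Integrate.** Let $m$ be a left invariant mean on $\mathcal A(S)$. Then $h\mapsto m(f_h)$ is linear, positive and takes $1$ to $1$, so by the Riesz theorem it is integration against a Radon probability $\mu$ on $F$. For $u\in S$, $f_{h\circ T_u}(s)=h(T_uT_sx)=f_h(us)$, that is, $f_{h\circ T_u}=\ell_uf_h$. So $\int h\circ T_u\,d\mu=m(\ell_uf_h)=m(f_h)=\int h\,d\mu$ for all $h\in C(F)$. The push-forward of $\mu$ by the continuous map $T_u$ is Radon and has the same integrals as $\mu$, so it is $\mu$. $\square$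

### From an invariant measure to a norm compact set

Here there are no isometries at the start, so the covering argument of Theorem 1 is not available. The measure replaces it: balls of a given radius have measure bounded below.

*Proof of (4)⇒(5).* Let $F\subset F_0$ be a minimal nonempty w*-closed invariant subset, and let $\mu$ be an invariant Radon probability on $F$, from (4).

**Step 1. Show $\operatorname{supp}\mu=F$ and $T_sF=F$.** Since $\mu$ is Radon, its support has measure $1$, and a closed set of measure $1$ contains the support. The set $T_s^{-1}(\operatorname{supp}\mu)$ is closed and has measure $\mu(\operatorname{supp}\mu)=1$, so it contains $\operatorname{supp}\mu$. Thus $\operatorname{supp}\mu$ is nonempty, closed and invariant, and by minimality it is $F$. Next, $T_sF$ is compact, hence closed, and $\mu(T_sF)=\mu(T_s^{-1}T_sF)=\mu(F)=1$. So $T_sF\supset\operatorname{supp}\mu=F$.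

**Step 2. Show that the measure of balls does not decrease along orbits and is upper semicontinuous.** Fix $r>0$ and for $y\in F$ put $B(y)=\{z\in F:\|y-z\|\le r\}$, a closed set, and $v(y)=\mu(B(y))$.

If $z\in B(y)$, then $\|T_sy-T_sz\|\le r$, so $B(y)\subset T_s^{-1}B(T_sy)$. By invariance of $\mu$, $v(y)\le\mu(T_s^{-1}B(T_sy))=v(T_sy)$.

For each $c$ the set $\{v\ge c\}$ is w*-closed. Let $y_\alpha\to y$ with $v(y_\alpha)\ge c$, and let $V\supset B(y)$ be relatively open in $F$. We claim $B(y_\alpha)\subset V$ eventually. Otherwise, along a subnet there are $z_\alpha\in B(y_\alpha)\setminus V$, and after passing to a further subnet $z_\alpha\to z\in F\setminus V$. The set $\{(y,z)\in F\times F:\|y-z\|\le r\}$ is closed, because the norm is w*-lower semicontinuous. So $z\in B(y)\subset V$, a contradiction. Hence $\mu(V)\ge c$ for every such $V$, and outer regularity gives $v(y)\ge c$.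

**Step 3. Bound $v$ below and conclude that $F$ is norm compact.** Since $F$ is norm-separable, countably many of the sets $B(y)$ cover $F$, so some $y_0\in F$ has $c:=v(y_0)>0$. By Step 2 the set $\{v\ge c\}$ is nonempty, closed and invariant, so it is $F$ by minimality. Points of $F$ at mutual distance greater than $2r$ have disjoint sets $B(\cdot)$, each of measure at least $c$; so there are at most $1/c$ of them. A maximal such family is a finite $2r$-net in $F$. As $r$ was arbitrary, $F$ is norm totally bounded. It is norm closed, hence norm compact.

**Step 4. Show that each $T=T_s$ is isometric on $F$.** The powers $T^n$ are nonexpansive self-maps of the compact metric space $F$. By Arzelà–Ascoli some subsequence $T^{n_k}$, $n_1<n_2<\cdots$, converges uniformly on $F$ in norm. Since $T^{n_k}F=F$, every $x\in F$ is of the form $T^{n_k}y$, so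
$$\sup_{x\in F}\|T^{n_{k+1}-n_k}x-x\|=\sup_{y\in F}\|T^{n_{k+1}}y-T^{n_k}y\|\to0 .$$
As $n_{k+1}-n_k\ge1$, for $x,y\in F$ we get
$$\|x-y\|=\lim_k\|T^{n_{k+1}-n_k}x-T^{n_{k+1}-n_k}y\|\le\|Tx-Ty\|\le\|x-y\| .$$
So $T$ is isometric, and it is onto by Step 1. Take $M=F$. $\square$

### Back to $(F_{*s})$

*Proof of (5)⇒(1).* Let $S$ act on $K$ as in the definition of $(F_{*s})$, and let $K_1\subset K$ be a minimal nonempty w*-closed convex invariant set. It is w*-compact and norm-separable, so (5) applies to the action on $K_1$ and gives a nonempty norm compact $M\subset K_1$ with $T_sM=M$ for all $s$. By Lemma 1, $M$ is a common fixed point. $\blacksquare$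

## $WAP(S)$: necessary, not sufficient, for countable discrete $S$

Let $S$ be discrete and put $r_tf(s)=f(st)$. A bounded $f$ is *weakly almost periodic*, $f\in WAP(S)$, if $\{r_tf:t\in S\}$ is relatively weakly compact in $\ell^\infty(S)$. For $S=(\mathbb N,+)$ every $f$ with $f(n)\to0$ is an example, since then $r_tf\to0$ in norm. $WAP(S)$ is a linear subspace containing the constants. It is invariant under $\ell_u$: since $r_t\ell_uf=\ell_ur_tf$ and $\ell_u$ is weakly continuous, $\{r_t\ell_uf\}$ is the image of $\{r_tf\}$ under a weakly continuous map.

**Corollary.** Let $S$ be countable and discrete. If $S$ has $(F_{*s})$, then $WAP(S)$ has a left invariant mean.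

*Proof.* By Theorem 3 it suffices to show $WAP(S)\subset\mathcal A(S)$; then we restrict the left invariant mean of $\mathcal A(S)$ to $WAP(S)$. Let $f\in WAP(S)$.

**Step 1. Identify $O_f$ with a weak closure.** In $\ell^\infty(S^1)=\ell^\infty(S)\oplus_\infty\mathbb R$ we have $f_t=(r_tf,f(t))$. The first components lie in a weakly compact set and the second in $[-\|f\|,\|f\|]$, so $\{f_t:t\in S\}$ is relatively weakly compact. Its weak closure $C$ is weakly compact, hence compact, and so closed, for the weaker Hausdorff topology of pointwise convergence. Thus $O_f\subset C$; and every weak limit is a pointwise limit, so $C=O_f$.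

**Step 2. Check separability and continuity.** The norm-closed linear span of the countable set $\{f_t\}$ is weakly closed, so it contains $C=O_f$; it is norm-separable. Continuity on $S$ is automatic as $S$ is discrete. So $f\in\mathcal A(S)$. $\square$

With Theorem 1 this shows that $WAP(S_2)$ has a left invariant mean, although $S_2$ is not left reversible. One might hope that a left invariant mean on $WAP(S)$ is also enough for $(F_{*s})$. It is not.

**Proposition (the converse fails).** There is a countable discrete semigroup $S_0$ such that $WAP(S_0)$ has a left invariant mean but $S_0$ does not have $(F_{*s})$.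

*Proof.* **Step 1. Define $S_0$.** Let $Y=\mathbb N\cup\{\infty\}$ as before. For $n,i,j\in\mathbb N$ let $\sigma_{n,i,j}:Y\to Y$ take the value $i$ on $\{1,\dots,n\}$ and $j$ elsewhere. These maps are continuous, because $\{1,\dots,n\}$ is open and closed. For any $\sigma$ among them, $\sigma\circ\sigma_{n,i,j}=\sigma_{n,\sigma(i),\sigma(j)}$, so they form a countable semigroup $S_0$ under composition, which we give the discrete topology. It contains the constant maps $k_z=\sigma_{1,z,z}$, $z\in\mathbb N$, and $\sigma k_z=k_{\sigma(z)}$.

**Step 2. Prove that iterated limits of a function $f\in WAP(S_0)$ can be exchanged.** Suppose all limits below exist; we claim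
$$\lim_n\lim_mf(s_nt_m)=\lim_m\lim_nf(s_nt_m). \tag{3}$$
By Eberlein–Šmulian, pass to a subsequence of $(t_m)$ with $r_{t_m}f\to g$ weakly; this does not change the limits. Let $\xi$ be a w*-cluster point of $(\delta_{s_n})$ in $\ell^\infty(S_0)^*$. For each $n$, $\lim_mf(s_nt_m)=\lim_mr_{t_m}f(s_n)=g(s_n)$. Since $\lim_ng(s_n)$ exists, it equals $\xi(g)$. By weak convergence $\xi(g)=\lim_m\xi(r_{t_m}f)$. And since $\lim_nf(s_nt_m)=\lim_n\delta_{s_n}(r_{t_m}f)$ exists, it equals $\xi(r_{t_m}f)$. This chain of equalities is (3).

**Step 3. Find the left invariant mean on $WAP(S_0)$.** Let $f\in WAP(S_0)$ and $H(z)=f(k_z)$, $z\in\mathbb N$. Take $s_n=\sigma_{n,i,j}$ and $t_m=k_m$. Then $s_nt_m=k_{\sigma_{n,i,j}(m)}$, so $f(s_nt_m)$ is $H(i)$ if $m\le n$ and $H(j)$ if $m>n$. For fixed $n$ the limit over $m$ is $H(j)$; for fixed $m$ the limit over $n$ is $H(i)$. By (3), $H(j)=H(i)$. As $i,j$ were arbitrary, $H$ is constant. Put $m(f)=f(k_1)$. This is a mean, and $m(\ell_sf)=f(sk_1)=f(k_{s(1)})=H(s(1))=H(1)=m(f)$.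

**Step 4. Show that $(F_{*s})$ fails.** Let $K$ be the set of probability measures on $Y$ in $C(Y)^*=\ell^1(Y)$. It is nonempty, w*-compact, convex and norm-separable. $S_0$ acts on it by push-forward, and these maps are affine, w*-continuous and norm-nonexpansive, as in Example 1. But $T_{k_1}K=\{\delta_1\}$ and $T_{k_2}K=\{\delta_2\}$, so there is no common fixed point. $\blacksquare$

One can see directly which function separates the two spaces. Let $h\in C(Y)$ be the indicator of $\{1\}$ and $f(s)=h(s(1))$ on $S_0$. Then $f(k_z)=h(z)$ is not constant in $z$, so $f\notin WAP(S_0)$ by Step 3. But $f\in\mathcal A(S_0)$: the function $f_t$ depends only on $t(1)$, namely $f_t=p_{t(1)}$ with $p_z(s)=h(s(z))$ for $s\in S_0$ and $p_z(1)=h(z)$. The map $z\mapsto p_z$ is continuous from the compact space $Y$ to the pointwise topology, so $O_f\subset\{p_z:z\in Y\}$, which is countable. No left invariant mean on $\mathcal A(S_0)$ can exist because of this $f$: since $\ell_{k_1}f(s)=h(k_1(s(1)))=h(1)=1$ and $\ell_{k_2}f(s)=h(2)=0$ for all $s$, such a mean would give $m(f)=1$ and $m(f)=0$.
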